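\title{Growth rates of hereditary classes of rooted labeled forests}

\begin{abstract}
Let $\Pi$ be a class of rooted labeled forests that is closed under deleting vertices and under order-preserving relabeling, and let $\Pi_n$ be the set of its members with vertex set $\{1,\dots,n\}$. We prove that $|\Pi_n|^{1/n}/n$ converges to a limit $L\in[0,1]$. In particular this holds for every class closed under rooted minors, which proves a conjecture from a paper of Ren. The method is to cut a forest into blocks of equal size so that, apart from few exceptional vertices, all edges that leave a block upward end at one common vertex; this makes $|\Pi_n|/n!$ approximately submultiplicative, with an explicit error. We also show that $L=1$ only for the class of all forests, and bound $L$ away from $1$ in terms of the size of an omitted forest.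
\end{abstract}

\section{Forest classes and their growth}\label{sec:intro}

\subsection*{The problem}

All forests in this paper are finite, rooted, labeled and unordered: every component has a root, the children of a vertex carry no order, and the vertices are distinct positive integers, each vertex being its own label. A \emph{forest on $[n]$} is a forest with vertex set $[n]=\{1,\dots,n\}$. Two forests with the same number of vertices are \emph{order-isomorphic} if the increasing bijection between their vertex sets is an isomorphism of rooted forests, that is, matches parent--child pairs with parent--child pairs. A forest with $k$ vertices is order-isomorphic to exactly one forest on $[k]$, its \emph{standardization}. Logarithms are natural.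

A forest $F_1$ \emph{contains} a forest $F_2$ if some forest order-isomorphic to $F_2$ arises from $F_1$ by a finite sequence of the following \emph{rooted minor operations}:
\begin{itemize}
\item[(i)] delete the edge between a vertex and its parent; the vertex becomes a root;
\item[(ii)] delete a vertex; its children become roots;
\item[(iii)] contract the edge between a vertex $v$ and its parent $p$; the merged vertex keeps the label and the position of $p$, and its children are the children of $p$ and of $v$ other than $v$.
\end{itemize}
Otherwise $F_1$ \emph{avoids} $F_2$. A \emph{closed forest class} is a collection $\Pi$ of forests such that every forest contained in a member of $\Pi$ is a member of $\Pi$. Containment is transitive, so the forests that avoid every member of a given family form a closed class.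

This notion includes pattern avoidance along paths. Let $\pi=\pi(1)\cdots\pi(k)$ be a permutation of $[k]$, and identify it with the path whose root is $\pi(1)$, whose next vertex is $\pi(2)$, and so on down to $\pi(k)$. Then $F$ contains $\pi$ exactly when the labels along some downward path of $F$ have a subsequence $v_1,\dots,v_k$ in the same relative order as $\pi$. Indeed, given such a subsequence, keep only the path from $v_1$ to $v_k$ and contract every other vertex of it into its parent; conversely, no operation creates a new ancestor--descendant pair.

For a collection $\Pi$ of forests let $\Pi_n$ be the set of forests on $[n]$ in $\Pi$. The conjecture that we prove comes from Ren's paper \cite{Ren}: \emph{for every closed forest class $\Pi$, the limit of $|\Pi_n|^{1/n}/n$ as $n\to\infty$ exists.}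

\subsection*{What the limit measures}

A forest on $[n]$ is determined by the choice, for each vertex, of a parent or of no parent. So $|\Pi_n|^{1/n}$ is an average number of choices per vertex, and $|\Pi_n|^{1/n}/n$ is the proportion of the available choices that the class leaves open. Three closed classes show the range of values.
\begin{itemize}
\item \emph{All forests.} Joining the roots to a new vertex $0$ is a bijection from forests on $[n]$ to trees on $\{0,\dots,n\}$, so by Cayley's formula there are $(n+1)^{n-1}$ forests on $[n]$. The limit is $\lim\,(n+1)^{(n-1)/n}/n=1$.
\item \emph{Forests avoiding $21$.} Every parent is smaller than its children, so the vertex $v$ chooses a parent among $1,\dots,v-1$ or none, in $v$ ways. There are $n!$ such forests, and by Stirling's formula, $(n!)^{1/n}/n\to 1/e$.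
\item \emph{Forests without edges.} Here $|\Pi_n|=1$ and the limit is $0$.
\end{itemize}

A counterexample would have to oscillate between two rates of growth. A sudden fall is easy to arrange: for any $N$, the forests with at most $N$ vertices together with all edgeless forests form a closed class, which agrees with the class of all forests up to size $N$ and has limit $0$. So no initial segment of the sequence $|\Pi_n|$ gives a positive lower bound for the limit. A rise after a fall looks harder to arrange, because closure passes information downward: every large member has many small pieces, and all of them lie in the class. One therefore guesses that a small value of $|\Pi_m|$ forces $|\Pi_n|$ to be small for all much larger $n$, so that falls are permanent and the limit exists. This guess is correct, and only vertex deletion is needed for it.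

\subsection*{Results}

For a forest $F$ and a nonempty set $S$ of its vertices, let $F[S]$ be the forest on $S$ whose edges are the parent--child edges of $F$ with both ends in $S$; a vertex of $S$ whose parent is not in $S$ becomes a root. A collection $\Pi$ of forests is \emph{hereditary} if, whenever $F\in\Pi$ and $S$ is a nonempty set of vertices of $F$, every forest order-isomorphic to $F[S]$ lies in $\Pi$. Since $F[S]$ arises from $F$ by deleting the vertices outside $S$, every closed forest class is hereditary.

\begin{theorem}\label{thm:limit}
Let $\Pi$ be hereditary; for instance, let $\Pi$ be a closed forest class. Then $L=\lim_{n\to\infty}|\Pi_n|^{1/n}/n$ exists, and $L\in[0,1]$.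
\end{theorem}

The hypothesis cannot simply be dropped: for the collection of all forests with an even number of vertices, $|\Pi_n|^{1/n}/n$ is $0$ for odd $n$ and tends to $1$ along even $n$. Theorem~\ref{thm:limit} follows from a quantitative form of the statement that falls are permanent.

\begin{theorem}\label{thm:quant}
Let $\Pi$ be hereditary. For all $m\ge16$ and all $n\ge m^2$,
\begin{equation}\label{eq:quant}
\Big(\frac{|\Pi_n|}{n!}\Big)^{1/n}\le\Big(\frac{|\Pi_m|}{m!}\Big)^{1/m}\exp\Big(\frac{84\log m}{\sqrt m}\Big).
\end{equation}
Consequently
\[
L=\inf_{m\ge16}\ e^{-1}\Big(\frac{|\Pi_m|}{m!}\Big)^{1/m}\exp\Big(\frac{84\log m}{\sqrt m}\Big).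
\]
Thus each single value $|\Pi_m|$ with $m\ge16$ gives an explicit upper bound for $L$, and these bounds converge to $L$ as $m\to\infty$.
\end{theorem}

The last result identifies the classes at the top of the range.

\begin{theorem}\label{thm:gap}
Let $\Pi$ be hereditary. Then $L=1$ if and only if $\Pi_n$ consists of all forests on $[n]$ for every $n\ge1$. If $\Pi$ omits some rooted tree on $[k]$, then
\[
L\le\exp\Big(-\frac1{e^{k}\,k!}\Big)<1 .
\]
If $\Pi$ omits some forest on $[k]$, then
\[
L\le\exp\Big(-\frac1{e^{k+1}\,(k+1)!}\Big)<1 .
\]
\end{theorem}

Sections~\ref{sec:idea}--\ref{sec:chain} prove Theorems~\ref{thm:limit} and~\ref{thm:quant}. Section~\ref{sec:gap} proves Theorem~\ref{thm:gap} by a separate argument with generating functions.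

\section{Cutting into blocks: paths, stars and spiders}\label{sec:idea}

Put $a_n=|\Pi_n|/n!$. Since
\begin{equation}\label{eq:normal}
\frac{|\Pi_n|^{1/n}}{n}=a_n^{1/n}\cdot\frac{(n!)^{1/n}}{n}\qquad\text{and}\qquad\frac{(n!)^{1/n}}{n}\to\frac1e ,
\end{equation}
we have to show that $a_n^{1/n}$ converges. The model is Fekete's lemma: if positive numbers satisfy $c_{m+n}\le c_mc_n$ for all $m,n$, then $c_n^{1/n}$ converges. Its proof compares $c_n$ with $c_m^{\,n/m}$, and this is the comparison that we seek for $a_n$, up to a small error.

Suppose for the moment that $n=sm$. Given $F\in\Pi_n$, partition $[n]$ into blocks $V_1,\dots,V_s$ of size $m$ and record the partition and the standardizations of $F[V_1],\dots,F[V_s]$. There are $n!/(m!)^s$ partitions, and by heredity at most $|\Pi_m|^s$ choices for the forests. If these data determined $F$, we would get $|\Pi_n|\le n!\,(|\Pi_m|/m!)^s$, which is exactly $a_n\le a_m^{\,s}$. So the division by $n!$ pays for the partition, and we may choose the partition afresh for every $F$.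

What the data miss are the edges between blocks. From now on, given a forest $F$ on $[n]$, we add a vertex $0$ as the common parent of all roots, and we write $p(v)\in\{0,\dots,n\}$ for the parent of $v\in[n]$; the function $p$ determines $F$. Call $v\in V_i$ an \emph{exit} of $V_i$ if $p(v)\notin V_i$. The exits of $V_i$ are the roots of $F[V_i]$, so they can be read off from the data, but their parents cannot. Recording one parent multiplies the count by $n+1$, so we can afford to record $o(n/\log n)$ parents and no more than that. A partition fixed in advance is useless: if $n=2m$, a path may alternate between $V_1$ and $V_2$, and then every vertex is an exit. How well can one do with a partition adapted to $F$?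

\begin{example}[path]\label{ex:path}
If $F$ is a path, let the blocks be consecutive segments. Each block has one exit, so $s=n/m$ parents suffice.
\end{example}

\begin{example}[star]\label{ex:star}
If $F$ is a root $c$ with $n-1$ children, then in any partition every vertex outside the block of $c$ is an exit, so there are at least $n-m$ exits. But all exits of one block have the same parent: $0$ for the block of $c$, and $c$ for the others. Again one parent per block suffices.
\end{example}

The right goal is therefore not few exits, but one parent $u_i$ shared by all exits of $V_i$. This cannot always be achieved exactly.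

\begin{example}[spider]\label{ex:spider}
Let $F$ have root $c$ with children $a_1,\dots,a_4$, and let $a_j$ have one child $b_j$. Here $n=9$; take $m=3$. Suppose that all exits of each block $V_i$ had a common parent $u_i$. If $b_j\in V_i$ and $a_j\notin V_i$, then $u_i=a_j$, so every root of $F[V_i]$ is a child of $a_j$ and $V_i=\{b_j\}$, which is too small. So every leg $\{a_j,b_j\}$ lies inside a block, and a block without $c$ has even size, which is not $3$. Hence some exception is needed. One exception is enough: list the legs one after another and chop the list,
\[
c\ \ a_1\ \ b_1\ \mid\ a_2\ \ b_2\ \ a_3\ \mid\ b_3\ \ a_4\ \ b_4 .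
\]
The exits are $c$, then $a_2,a_3$, then $b_3,a_4$. If we record separately that $p(b_3)=a_3$, the remaining exits are served by $u_1=0$, $u_2=c$, $u_3=c$.
\end{example}

The spider contains the method: list the subtrees that hang from a common vertex consecutively, chop the list into blocks, and treat the subtrees broken by a boundary as exceptional. Each boundary breaks at most one subtree, so this is cheap when the hanging subtrees are small. In general they are not; in a path, all other vertices form a single subtree below the root. So we first cut the forest at a few vertices, chosen so that all pieces that hang from a cut vertex are small.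

\section{The decomposition lemma}\label{sec:decomp}

\begin{lemma}\label{lem:decomp}
Let $F$ be a forest on $[n]$, let $1\le m\le n$ and $\ell\ge1$ be integers, and let $q=\lceil n/m\rceil$. There are a partition $[n]=V_1\sqcup\dots\sqcup V_q$ with $|V_1|=\dots=|V_{q-1}|=m$ and $1\le|V_q|\le m$, a set $X\subseteq[n]$ with
\[
|X|\le\frac n\ell+\frac{n\ell}m ,
\]
and elements $u_1,\dots,u_q\in\{0,\dots,n\}$ such that, for every $i$, every exit $v$ of $V_i$ with $v\notin X$ has $p(v)=u_i$.
\end{lemma}

\begin{proof}
We work in the tree on $\{0,\dots,n\}$ with root $0$. Every vertex counts as its own ancestor and descendant.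

\emph{Step 1: cut vertices.} We want to cut a vertex as soon as the part below it that has not yet been cut off reaches size $\ell$. Working from the leaves upward, define for each vertex $v$
\[
R_v=\{v\}\cup\bigcup\{R_c:\ c\text{ an uncut child of }v\},
\]
and declare $v$ \emph{cut} if $|R_v|\ge\ell$ or $v=0$. We claim:
\begin{equation}\label{eq:R}
\begin{array}{l}
R_v\text{ is the set of descendants $u$ of $v$ such that no vertex}\\
\text{on the path from $u$ up to $v$, other than $v$, is cut.}
\end{array}
\end{equation}
This follows by induction from the leaves. The vertex $u=v$ satisfies both descriptions. A descendant $u\ne v$ lies below a unique child $c$ of $v$, and $u\in R_v$ means that $c$ is uncut and $u\in R_c$; by induction this says that no vertex on the path from $u$ up to $c$, including $c$, is cut.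

By \eqref{eq:R}, for a cut vertex $w$ we have $u\in R_w$ exactly when $w$ is the nearest cut ancestor of $u$, and such an ancestor exists because $0$ is cut. Hence the sets $R_w$ with $w$ cut, which we call \emph{regions}, partition $\{0,\dots,n\}$. The regions $R_w$ with $w\ne0$ are disjoint subsets of $[n]$ of size at least $\ell$, so there are at most $n/\ell$ cut vertices other than $0$.

\emph{Step 2: twigs.} A region can be large: in a star with at least $\ell\geq 2$ vertices, the region of the center is the whole star. Its hanging pieces, however, are small. Call $R_c$ a \emph{twig} of $w$, with \emph{top} $c$, if $c$ is an uncut child of the cut vertex $w$. By definition $R_w\setminus\{w\}$ is the disjoint union of the twigs of $w$, so every uncut vertex lies in exactly one twig. A twig has at most $\ell-1$ vertices because its top is uncut. Moreover, if $v\in R_c$ and $v\ne c$, then $p(v)\in R_c$ by \eqref{eq:R}, because the path from $p(v)$ up to $c$ is part of the path from $v$ up to $c$.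

\emph{Step 3: the blocks and the set $X$.} List $[n]$ as follows. First list $R_0\setminus\{0\}$; then list the other regions $R_w$ one after another, each beginning with $w$ itself. Within each region, list the twigs one after another. Thus every twig, every region $R_w$ with $w\ne0$, and the set $R_0\setminus\{0\}$ occupy consecutive positions. Let $V_1,\dots,V_q$ be the consecutive segments of length $m$ of this list, the last one possibly shorter. Call a twig \emph{broken} if it is not contained in one block, and let $X$ consist of the cut vertices other than $0$ and the vertices of the broken twigs. A broken twig contains the two vertices on either side of some boundary between consecutive blocks, and since twigs are disjoint, each boundary accounts for at most one twig. There are $q-1<n/m$ boundaries, so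
\[
|X|\le\frac n\ell+(q-1)(\ell-1)\le\frac n\ell+\frac{n\ell}m .
\]

\emph{Step 4: the exits.} A block may meet many regions, and the twigs of different regions hang from different vertices. The order of the list takes care of this: a region that begins inside a block brings its cut vertex into the block. Let $u_i$ be the cut vertex whose region contains the first element of $V_i$, and let $v\notin X$ be an exit of $V_i$. Then $v$ is uncut, so it lies in a twig $R_c$ of some cut vertex $w$, and this twig is not broken, so $R_c\subseteq V_i$. If $v\ne c$, then $p(v)\in R_c\subseteq V_i$, which is impossible for an exit. Hence $v=c$ and $w=p(v)\notin V_i$. It remains to show that the first element $f$ of $V_i$ lies in $R_w$, for then $p(v)=w=u_i$.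

If $w\ne0$, then $w$ precedes $v$ in the list and $w\notin V_i$, so $w$ lies in an earlier block. Thus $f$ comes after $w$ and not after $v$, and since $R_w$ occupies consecutive positions, $f\in R_w$. If $w=0$, then $v$ lies in $R_0\setminus\{0\}$, which is an initial segment of the list, and $f$ does not come after $v$; so $f\in R_0$. (The vertex $0$ is not in the list and cannot mark the beginning of its region; this is why $R_0\setminus\{0\}$ is listed first.)
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.75cm,every node/.style={draw,minimum size=5.5mm,inner sep=0pt,font=\small}]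
\node (v0) at (2,6) {0};
\node[circle] (v1) at (1,5) {1};
\node[circle] (v2) at (3,5) {2};
\node[circle] (v3) at (3,4) {3};
\node[fill=gray!35] (v4) at (3,3) {4};
\node[circle] (v5) at (0.6,2) {5};
\node[circle] (v6) at (0.6,1) {6};
\node[circle] (v7) at (2.2,2) {7};
\node[circle,fill=gray!35] (v8) at (3.8,2) {8};
\node[circle,fill=gray!35] (v9) at (3.8,1) {9};
\node[circle] (v10) at (5.4,2) {10};
\node[fill=gray!35] (v11) at (2.2,1) {11};
\node[circle] (v12) at (1.6,0) {12};
\node[circle] (v13) at (2.8,0) {13};
\draw[dashed] (v0)--(v1) (v0)--(v2);
\draw (v2)--(v3)--(v4) (v4)--(v5)--(v6) (v4)--(v7)--(v11) (v4)--(v8)--(v9) (v4)--(v10) (v11)--(v12) (v11)--(v13);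
\node[draw=none] at (3,-1.2) {$1\ \ 2\ \ 3\ \ 4\ \mid\ 5\ \ 6\ \ 7\ \ 8\ \mid\ 9\ \ 10\ \ 11\ \ 12\ \mid\ 13$};
\end{tikzpicture}
\caption{A forest on $[13]$, with the added root $0$, cut into blocks of size $m=4$ (bottom line) using the threshold $\ell=3$. Squares are cut vertices; shaded vertices form the exceptional set $X$. In each block, all unshaded vertices whose parent lies outside the block have the same parent: $0$, $4$, $4$ and $11$, respectively.}\label{fig:decomp}
\end{figure}

\begin{example}\label{ex:figure}
Take the forest of Figure~\ref{fig:decomp} with $\ell=3$ and $m=4$; its vertices are numbered in the order of the list. From the leaves upward, $R_{11}=\{11,12,13\}$, so $11$ is cut and $R_7=\{7\}$. The children of $4$ have $R_5=\{5,6\}$, $R_7=\{7\}$, $R_8=\{8,9\}$, $R_{10}=\{10\}$ and are uncut, so $R_4=\{4,\dots,10\}$ and $4$ is cut. Then $R_3=\{3\}$, $R_2=\{2,3\}$, $R_1=\{1\}$ and $R_0=\{0,1,2,3\}$. The only broken twig is $\{8,9\}$, so $X=\{4,11\}\cup\{8,9\}$. The first elements $1,5,9,13$ of the blocks give $u_1=0$, $u_2=u_3=4$, $u_4=11$. The block $V_3$ shows all three kinds of exit: $9$ lies in a broken twig and has parent $8$, the cut vertex $11$ has parent $7$,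 and the ordinary exit $10$ has parent $u_3=4$.
\end{example}

The two terms in the bound for $|X|$ pull in opposite directions: a large threshold $\ell$ gives few cut vertices but long broken twigs. They balance at $\ell\approx\sqrt m$, where $|X|$ is about $2n/\sqrt m$.

\section{The counting inequality}\label{sec:count}

Let $\Pi$ be hereditary. If $F\in\Pi_n$ and $1\le k\le n$, then the standardization of $F[S]$ for any $k$-element set $S$ lies in $\Pi_k$. Hence
\begin{equation}\label{eq:nonempty}
\Pi_n\ne\emptyset\ \Longrightarrow\ \Pi_k\ne\emptyset\text{ for all }1\le k\le n .
\end{equation}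
We keep $a_k=|\Pi_k|/k!$ for $k\ge1$, set $a_0=1$, and put $b_k=(\log a_k)/k$ whenever $k\geq1$ and $\Pi_k\ne\emptyset$. Since $m$ need not divide $n$, there is a short last block, and to absorb it we need crude bounds in both directions:
\begin{equation}\label{eq:crude}
a_k\le e^k\quad(k\ge0),\qquad -\log k\le b_k\le1\quad(k\ge1,\ \Pi_k\ne\emptyset).
\end{equation}
For the upper bounds, $(k+1)^k/k!=(k+1)^{k+1}/(k+1)!$ is one term of the series for $e^{k+1}$, so Cayley's formula gives
\[
a_k\le\frac{(k+1)^{k-1}}{k!}\le\frac{e^{k+1}}{k+1}\le e^k\qquad(k\ge2),
\]
while $a_0=1$ and $a_1\le1$. For the lower bound, $a_k\ge1/k!\ge k^{-k}$ if $\Pi_k\ne\emptyset$.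

\begin{lemma}\label{lem:count}
Let $1\le m\le n$ and $\Pi_n\ne\emptyset$. Then
\[
b_n\le b_m+\frac mn\,(1+\log m)+\frac{8\log(n+1)}{\sqrt m}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:nonempty}, $b_m$ is defined. Write $n=sm+r$ with $0\le r<m$, and let $q=\lceil n/m\rceil$, $\ell=\lceil\sqrt m\,\rceil$ and $t=n/\ell+n\ell/m$. For each $F\in\Pi_n$ fix $V_1,\dots,V_q$, $X$ and $u_1,\dots,u_q$ as in Lemma~\ref{lem:decomp}; there are $s$ blocks of size $m$, followed by one block of size $r$ if $r>0$. Associate with $F$ the following data:
\begin{itemize}
\item[(D1)] the ordered partition $(V_1,\dots,V_q)$;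
\item[(D2)] for each $i$, the standardization of $F[V_i]$;
\item[(D3)] the set of pairs $\{(v,p(v)):v\in X\}$;
\item[(D4)] the sequence $u_1,\dots,u_q$.
\end{itemize}

\emph{The data determine $F$.} The set $V_i$ and the standardization of $F[V_i]$ determine $F[V_i]$, through the increasing bijection $[\,|V_i|\,]\to V_i$. Let $v\in V_i$. If $v$ is not a root of $F[V_i]$, then $p(v)$ is its parent in $F[V_i]$. Otherwise $v$ is an exit of $V_i$; then (D3) tells us whether $v\in X$ and, if so, gives $p(v)$, while $p(v)=u_i$ if $v\notin X$.

\emph{Counting the data.} There are $n!/((m!)^s\,r!)$ choices for (D1). By heredity the forests in (D2) belong to $\Pi$, so there are at most $|\Pi_m|^s|\Pi_r|$ choices for (D2), where the last factor is omitted if $r=0$. The set in (D3) has at most $\lfloor t\rfloor$ elements, so it can be written as a sequence of $\lfloor t\rfloor$ entries, each of which is one of the $n(n+1)$ possible pairs or a blank; this gives at most $(n(n+1)+1)^{\lfloor t\rfloor}\le(n+1)^{2t}$ choices. For (D4) there are at most $(n+1)^q$ choices. Multiplying and dividing by $n!$, we obtain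
\begin{equation}\label{eq:submult}
a_n\le a_m^{\,s}\,a_r\,(n+1)^{2t+q}.
\end{equation}

\emph{Taking logarithms.} By \eqref{eq:crude}, $\log a_r\le r\le m$. The full blocks cover only $sm=n-r$ vertices and $b_m$ may be negative, so we use the lower bound in \eqref{eq:crude}:
\[
s\log a_m=(n-r)\,b_m\le nb_m+r\log m\le nb_m+m\log m .
\]
Finally, $q\le n/m+1$, $\sqrt m\le\ell\le\sqrt m+1$ and $n\ge m$ give
\[
\frac{2t+q}n\le\frac2\ell+\frac{2\ell}m+\frac1m+\frac1n\le\frac2{\sqrt m}+\Big(\frac2{\sqrt m}+\frac2m\Big)+\frac1m+\frac1m=\frac4{\sqrt m}+\frac4m\le\frac8{\sqrt m}.
\]
Insert these three bounds into the logarithm of \eqref{eq:submult} and divide by $n$.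
\end{proof}

Heredity enters the proofs of Theorems~\ref{thm:limit} and~\ref{thm:quant} only through \eqref{eq:nonempty} and the count of (D2).

\section{Chaining over scales}\label{sec:chain}

Lemma~\ref{lem:count} does not give the limit directly. We would like to fix $m$ and let $n\to\infty$, but then the last error term, the price of the recorded parents, is unbounded. That term is small only when $\log n$ is small compared with $\sqrt m$, whereas the other error term, the price of the short block, is small only when $n$ is large compared with $m\log m$. Both are small in the window $m^2\le n\le m^4$. To reach larger $n$ we apply the lemma repeatedly, squaring the scale each time; the windows for the scales $m,m^2,m^4,\dots$ cover all $n\ge m^2$, and the errors decay geometrically.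

\begin{proof}[Proof of inequality \eqref{eq:quant}]
If $\Pi_n=\emptyset$, the left side is $0$ and there is nothing to prove. So let $\Pi_n\ne\emptyset$; by \eqref{eq:nonempty}, $b_k$ is defined for all $1\le k\le n$. Let $\varphi(M)=42\log M/\sqrt M$.

\emph{One step.} Let $M\ge16$ and $M^2\le N\le M^4$ with $N\le n$. Since $\log M\ge1$,
\[
\frac MN(1+\log M)\le\frac{2\log M}{M}\le\frac{2\log M}{\sqrt M},\qquad\log(N+1)\le\log(2M^4)\le5\log M .
\]
Lemma~\ref{lem:count} therefore gives
\begin{equation}\label{eq:step}
b_N\le b_M+\frac{(2+40)\log M}{\sqrt M}=b_M+\varphi(M).
\end{equation}

\emph{The chain.} Put $m_j=m^{2^j}$, so that $m_0=m$ and $m_{j+1}=m_j^2$, and let $k\ge0$ be maximal with $m_k^2\le n$; it exists because $m^2\le n$. Then $m_k^2\le n<m_{k+1}^2=m_k^4$. Apply \eqref{eq:step} to $(M,N)=(m_j,m_{j+1})$ for $0\le j<k$ and to $(M,N)=(m_k,n)$, and add: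
\[
b_n\le b_m+\sum_{j=0}^k\varphi(m_j).
\]
For $M\ge16$ we have $\varphi(M^2)/\varphi(M)=2/\sqrt M\le\frac12$, so the sum is at most $2\varphi(m)$. Hence
\begin{equation}\label{eq:chain}
b_n\le b_m+\frac{84\log m}{\sqrt m},
\end{equation}
and exponentiating gives \eqref{eq:quant}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit} and of the rest of Theorem~\ref{thm:quant}]
Write $B_m=e^{-1}a_m^{1/m}\exp(84\log m/\sqrt m)$ for the bound attached to $m$. If $\Pi_N=\emptyset$ for some $N\ge1$, then $\Pi_n=\emptyset$ for all $n\ge N$ by \eqref{eq:nonempty}; so $L=0$, all $B_m\ge0$, and $B_m=0$ for $m\ge N$, which proves everything in this case.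

Now let all $\Pi_n$ be nonempty. Letting $n\to\infty$ in \eqref{eq:chain} with $m\ge16$ fixed gives
\begin{equation}\label{eq:limsup}
\limsup_{n\to\infty}b_n\le b_m+\frac{84\log m}{\sqrt m}.
\end{equation}
Letting $m\to\infty$ along a sequence on which $b_m$ tends to its lower limit gives $\limsup_nb_n\le\liminf_mb_m$. Together with $b_n\le1$, this shows that $b=\lim b_n$ exists in $[-\infty,1]$. By \eqref{eq:normal},
\[
\frac{|\Pi_n|^{1/n}}n=e^{b_n}\cdot\frac{(n!)^{1/n}}n\ \longrightarrow\ e^{b-1}=L\in[0,1],
\]
where $e^{-\infty}=0$. This proves Theorem~\ref{thm:limit}. Moreover \eqref{eq:limsup} says that $L\le B_m$ for all $m\ge16$, and $B_m=e^{b_m-1}\exp(84\log m/\sqrt m)\to e^{b-1}=L$. Hence $L=\inf_{m\ge16}B_m$.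
\end{proof}

The case $b=-\infty$ occurs with all $\Pi_n$ nonempty: for edgeless forests, $b_n=-(\log n!)/n$.

\section{Omitting one tree}\label{sec:gap}

We turn to Theorem~\ref{thm:gap}. If $\Pi$ omits a tree $P$, then no member of $\Pi$ has an induced copy of $P$ anywhere, but arbitrary copies are awkward to count. We forbid only those copies that respect the recursive structure of trees. For a vertex $v$ of a forest $F$, the \emph{fringe subtree} at $v$ is $F[D_v]$, where $D_v$ consists of $v$ and all its descendants. The \emph{branches} of a tree are the fringe subtrees at the children of its root. A fringe subtree of a tree is either the whole tree or a fringe subtree of one of its branches, and this leads to a closed equation for a generating function.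

We recall the two facts needed. Let $\mathcal U$ be a collection of nonempty trees closed under order-isomorphism, let $\mathcal U_n$ be the set of its members on $[n]$, and let $U(x)=\sum_{n\ge1}|\mathcal U_n|\,x^n/n!$ be its \emph{exponential generating function}, a formal power series. We write $[x^n]$ for the coefficient of $x^n$.
\begin{itemize}
\item[(G1)] The number $c_n$ of forests on $[n]$ all of whose components lie in $\mathcal U$ is $n!\,[x^n]e^{U}$, with $c_0=1$ (the exponential formula: those with $j$ components are counted by $U^j/j!$).
\item[(G2)] The number of trees on $[n]$ all of whose branches lie in $\mathcal U$ is $nc_{n-1}=n!\,[x^n]\,xe^{U}$: choose the label of the root, then the forest of branches on the remaining labels.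
\end{itemize}

For the collection of all trees, (G2) gives $T=xe^T$, that is, $Te^{-T}=x$. The function $ye^{-y}$ has its maximum $1/e$ at $y=1$, so the series $T$ cannot converge beyond $x=1/e$; this matches the value $\lim a_n^{1/n}=e$ for the class of all forests. Omitting a tree will replace the right side $x$ by a smaller function $h(x)$, so that the barrier $y=1$ cannot be reached until $h(x)=1/e$, which happens strictly later than $x=1/e$.

\begin{lemma}\label{lem:fringe}
Let $P$ be a tree on $[k]$, $k\ge1$, let $c_n$ be the number of forests on $[n]$ with no fringe subtree order-isomorphic to $P$, and let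
\[
x_0=\frac1e\exp\Big(\frac1{e^k\,k!}\Big).
\]
Then $c_n/n!\le e\,x_0^{-n}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be the collection of nonempty trees with no fringe subtree order-isomorphic to $P$. It is closed under order-isomorphism. The fringe subtrees of a forest are those of its components, so $c_n=n!\,[x^n]e^U$ by (G1).

\emph{The equation for $U$.} A tree lies in $\mathcal U$ exactly when its branches lie in $\mathcal U$ and it is not itself order-isomorphic to $P$. The only tree on a set $[n]$ that is order-isomorphic to $P$ is $P$, with $n=k$, and its branches do lie in $\mathcal U$ because they have fewer than $k$ vertices. So the trees counted in (G2) are the members of $\mathcal U$ together with $P$: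
\begin{equation}\label{eq:U}
U+\frac{x^k}{k!}=xe^U .
\end{equation}

\emph{The function $h$.} Let $h(x)=xe^{-x^k/k!}$. We claim that $h(x)<1/e$ for $0\le x<x_0$. We have $h(0)=0$, and $h(x)<x\le1/e$ for $0<x\le1/e$. If $1/e\le x<x_0$, then $x^k\ge e^{-k}$, so $h(x)\le x\exp(-1/(e^kk!))<x_0\exp(-1/(e^kk!))=1/e$.

\emph{The barrier.} We do not yet know where $U$ converges, so we truncate it. Fix $N\ge k$, let $U_N$ be the sum of the terms of $U$ of degree at most $N$, and let $f=U_N+x^k/k!$, a polynomial with $f(0)=0$. By \eqref{eq:U}, $f$ is the truncation of $xe^U$ at degree $N$. The coefficients of $e^U$ up to degree $N$ depend only on those of $U$ up to degree $N$, so $f$ is also the truncation of $xe^{U_N}$. The latter series converges everywhere and has nonnegative coefficients. Hence, for real $x\ge0$,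
\[
f(x)\le xe^{U_N(x)}=xe^{-x^k/k!}e^{f(x)}=h(x)\,e^{f(x)} .
\]
If $f(x)=1$ for some $x\in[0,x_0)$, this would read $1\le e\,h(x)<1$. Since $f$ is continuous and $f(0)=0$, the intermediate value theorem gives $f(x)<1$, and so $U_N(x)<1$, for all $x\in[0,x_0)$.

\emph{The coefficient bound.} Let $n\ge1$, $N\ge\max(n,k)$ and $0<x<x_0$. Then $c_n/n!=[x^n]e^{U}=[x^n]e^{U_N}$, and one term of a series with nonnegative terms is at most its sum, so $(c_n/n!)\,x^n\le e^{U_N(x)}<e$. Let $x\to x_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Suppose that $\Pi$ omits a tree $P$ on $[k]$. If a member $F$ of $\Pi$ had a fringe subtree $F[D_v]$ order-isomorphic to $P$, then $P\in\Pi$ by heredity. So $|\Pi_n|\le c_n$, and Lemma~\ref{lem:fringe} gives $a_n^{1/n}\le e^{1/n}/x_0$. By \eqref{eq:normal},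
\[
L\le\frac1{e\,x_0}=\exp\Big(-\frac1{e^k\,k!}\Big)<1 .
\]

Suppose that $\Pi$ omits a forest $P_0$ on $[k]$. Let $P$ be the tree on $[k+1]$ obtained from $P_0$ by adding the root $k+1$ as the parent of all roots of $P_0$. Deleting $k+1$ from $P$ gives $P_0$, so $P\notin\Pi$ by heredity, and the previous case applies with $k+1$ in place of $k$.

Finally, if $\Pi_n$ consists of all forests on $[n]$ for every $n\ge1$, then $L=1$ by the first example in Section~\ref{sec:intro}. Otherwise $\Pi$ omits a forest on $[k]$ for some $k\ge1$, and $L<1$.
\end{proof}

\begin{remark}
The argument uses only fringe subtrees, and the bound need not be attained. For $k=1$ every $\Pi_n$ is empty by \eqref{eq:nonempty}, so $L=0$. If $P$ is the edge with parent $2$ and child $1$, then in every member of $\Pi$ parents are smaller than their children, so $|\Pi_n|\le n!$ and $L\le1/e$, which is smaller than $\exp(-1/(2e^2))$.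
\end{remark}

\begin{thebibliography}{1}

\bibitem{Ren}
Michael Ren, \emph{Wilf Equivalences for Patterns in Rooted Labeled Forests}, arXiv:2007.12690 (2020).

\end{thebibliography}
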